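\title{Periods of periodic orbits in special $\alpha$-limit sets of interval maps}

\begin{abstract}
For a continuous map $f$ of $[0,1]$ and a point $x$, the special $\alpha$-limit set $s\alpha(x)$ consists of the limit points of all backward orbit branches of $x$. We determine which sets of positive integers occur as the set of periods of the periodic orbits contained in $s\alpha(x)$. They are the tails of the Sharkovsky order from which some powers of two have been deleted, subject to two rules: no two consecutive powers are deleted, and if the tail begins with $2^kq$, $q\ge3$ odd, then no power beyond $2^{k+2}$ is deleted. The answer is the same for the closure of $s\alpha(x)$ and for the ordinary $\alpha$-limit set. The proof rests on a sign attached to loops of intervals: an order-preserving loop of length $n$ pulls backward orbits to a point of period $n$, while an order-reversing one guarantees only period $n$ or $2n$.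
\end{abstract}

\section{The problem and the answer}\label{sec:intro}

Throughout, a \emph{map} is a continuous map, an \emph{interval map} is a map of a compact interval into itself, and $\mathbb N$ is the set of positive integers. A periodic orbit has \emph{period} $n$ if it consists of exactly $n$ points.

Let $f:[0,1]\to[0,1]$ be a map. A point $x$ has one future but, since $f$ need not be invertible, many pasts or none. A \emph{backward orbit branch} of $x$ is a sequence $(x_n)_{n\ge0}$ in $[0,1]$ with $x_0=x$ and $f(x_{n+1})=x_n$ for all $n$. Its $\alpha$-limit set is the set of all $y$ such that $x_{n_k}\to y$ for some indices $n_1<n_2<\cdots$. The \emph{special $\alpha$-limit set} $s\alpha(x)=s\alpha(x,f)$ is the union of the $\alpha$-limit sets of all branches of $x$; it records where the possible pasts of $x$ come from. The \emph{ordinary $\alpha$-limit set} $\alpha(x)=\alpha(x,f)$ is the set of all $y$ such that for every neighborhood $U$ of $y$ in $[0,1]$ and every $N$ there is $m\ge N$ with $x\in f^m(U)$. Here the preimages of $x$ that approach $y$ are not required to lie on one branch. For $\Lambda\subseteq[0,1]$ let $\operatorname{Per}(\Lambda)$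 be the set of periods of the periodic orbits of $f$ contained in $\Lambda$. We answer the following question, posed in \cite{HR}.

\medskip
\noindent\emph{For which sets $A\subseteq\mathbb N$ are there a map $f:[0,1]\to[0,1]$ and a point $x$ with $A=\operatorname{Per}(s\alpha(x))$?}
\medskip

The \emph{Sharkovsky order} is the linear order on $\mathbb N$ given by
\[
3\succ5\succ7\succ\dots\succ2\cdot3\succ2\cdot5\succ\dots\succ4\cdot3\succ4\cdot5\succ\dots\ \dots\succ8\succ4\succ2\succ1 ,
\]
and $\operatorname{Sh}(s)=\{s\}\cup\{t:s\succ t\}$. The \emph{first element} of a set $A\subseteq\mathbb N$, if there is one, is the $s\in A$ with $A\subseteq\operatorname{Sh}(s)$. Sharkovsky's theorem, which we do not use, says that an interval map with an orbit of period $s$ has orbits of all periods in $\operatorname{Sh}(s)$. One might guess that $\operatorname{Per}(s\alpha(x))$ has the same property. It does not. For $f(t)=1-t$ and $x\neq\frac12$ the only branch alternates between $x$ and $1-x$, so $\operatorname{Per}(s\alpha(x))=\{2\}$: the fixed point exists, but the past of $x$ does not come near it. The theorem below says that this is the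 only way in which the guess fails. Only powers of two can be lost, never two consecutive ones, and only finitely many once a period other than a power of two is present.

Call a set of integers \emph{sparse} if it contains no two consecutive integers.

\begin{theorem}\label{thm:main}
Let $A\subseteq\mathbb N$. There are a map $f:[0,1]\to[0,1]$ and a point $x\in[0,1]$ with $A=\operatorname{Per}(s\alpha(x))$ if and only if one of the following holds.
\begin{enumerate}
\item[(I)] $A\subseteq\{1,2,4,8,\dots\}$, and whenever $2^k\in A$ and $0\le j<k$, at least one of $2^j$, $2^{j+1}$ is in $A$. (The set $A=\emptyset$ is allowed.)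
\item[(II)] $A=\operatorname{Sh}(2^kq)\setminus\{2^j:j\in M\}$, where $k\ge0$, $q\ge3$ is odd, and $M\subseteq\{0,1,\dots,k+2\}$ is sparse.
\end{enumerate}
\end{theorem}

We call the sets in (I) and (II) \emph{admissible}. Those with first element $4$ are $\{1,2,4\}$, $\{2,4\}$ and $\{1,4\}$. Those containing $3$ are $\mathbb N$, $\mathbb N\setminus\{1\}$, $\mathbb N\setminus\{2\}$, $\mathbb N\setminus\{4\}$ and $\mathbb N\setminus\{1,4\}$. Theorem~\ref{thm:main} follows from parts (1) and (2) of the next statement.

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(1)] For all $f$ and $x$ and every $\Lambda$ with $s\alpha(x)\subseteq\Lambda\subseteq\alpha(x)$, the set $\operatorname{Per}(\Lambda)$ is admissible.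
\item[(2)] For every admissible $A$ there are $f$ and $x$ with $\operatorname{Per}(s\alpha(x))=\operatorname{Per}(\alpha(x))=A$. So the answer is the same for $s\alpha(x)$, $\overline{s\alpha(x)}$ and $\alpha(x)$. If $A\ne\emptyset$ has a first element $s$, one can take $f$ piecewise linear and $x$ periodic of period $s$.
\item[(3)] If $s=2^kq$ with $q\ge3$ odd and $s\in\operatorname{Per}(\alpha(x))$, then $t\in\operatorname{Per}(s\alpha(x))$ for every $t$ with $s\succ t$ and $t\notin\{1,2,4,\dots,2^{k+2}\}$. Each of these $k+3$ excluded values can be missing.
\item[(4)] Let $\operatorname{Fib}(1)=\operatorname{Fib}(2)=1$, $\operatorname{Fib}(3)=2,\dots$ be the Fibonacci numbers. Exactly $\operatorname{Fib}(k+2)$ admissible sets have first element $2^k$, and exactly $\operatorname{Fib}(k+5)$ have first element $2^kq$, for each odd $q\ge3$.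
\end{enumerate}
\end{theorem}

Section~\ref{sec:loops} contains the one analytic tool, a lemma on signed loops of intervals, and Section~\ref{sec:three} applies it by hand to period three. Section~\ref{sec:graphs} collects the combinatorics of cyclic permutations; the only result taken from the literature, \v{S}tefan's theorem, enters there. Section~\ref{sec:necessity} proves parts (1) and (3) apart from the last sentence of (3), Section~\ref{sec:construction} constructs the maps for part (2), and Section~\ref{sec:counting} finishes the proof.

\section{Signed loops and backward orbits}\label{sec:loops}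

We first record three facts about the limit sets.
\begin{enumerate}
\item[(L1)] $s\alpha(x)\subseteq\overline{s\alpha(x)}\subseteq\alpha(x)$. Indeed, if $x_{n_k}\to y$ along a branch, then $f^{n_k}(x_{n_k})=x$ and $n_k\to\infty$, so $y\in\alpha(x)$. And $\alpha(x)$ is closed, because an open $U$ and an $N$ that witness $y\notin\alpha(x)$ witness the same for every point of $U$.
\item[(L2)] The $\alpha$-limit set of a branch is mapped into itself by $f$, since $x_{n_k}\to y$ gives $x_{n_k-1}\to f(y)$. Hence $s\alpha(x)$ contains the orbit of each of its periodic points.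
\item[(L3)] If $x$ is periodic, its orbit lies in $s\alpha(x)$: run backward around the orbit.
\end{enumerate}

Let $f$ be an interval map and let $K=[a,b]$ and $L=[c,d]$ be nondegenerate compact intervals in its domain. We say that $K$ \emph{covers} $L$, and write $K\to L$, with sign $+$ if $f(a)\le c$ and $f(b)\ge d$, and with sign $-$ if $f(a)\ge d$ and $f(b)\le c$. In both cases $f(K)\supseteq L$. A \emph{loop of coverings} of length $\ell\ge1$ is a chain $K_0\to K_1\to\dots\to K_\ell=K_0$; its \emph{sign} is the product of the $\ell$ signs, and it is called positive or negative accordingly. A point $w$ \emph{follows} the loop if $f^i(w)\in K_{i\bmod\ell}$ for all $i\ge0$.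

A loop always carries a fixed point of $f^\ell$. The difficulty is that we need a periodic point that is a limit of one backward branch of $x$. The natural attempt is to pull a preimage of $x$ back around the loop again and again, always choosing the leftmost preimage. This choice is a monotone function, and the sign of the loop decides whether it is increasing or decreasing.

\begin{lemma}\label{lem:loop}
Let $K_0\to K_1\to\dots\to K_\ell=K_0=[a,b]$ be a loop of coverings.
\begin{enumerate}
\item[(a)] There is a nondegenerate interval $K'=[a',b']\subseteq K_0$ with $f^i(K')\subseteq K_i$ for $0\le i\le\ell$ and $f^\ell(K')=K_0$, such that $f^\ell(a')=a$, $f^\ell(b')=b$ if the loop is positive and $f^\ell(a')=b$, $f^\ell(b')=a$ if it is negative. The map $f^\ell$ has a fixed point in $K'$, and every such point follows the loop.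
\item[(b)] If $x\in f^m(K_0)$ for some $m\ge0$, then there is $w\in s\alpha(x)$ that follows the loop, with $f^\ell(w)=w$ if the loop is positive and $f^{2\ell}(w)=w$ if it is negative.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $K\to L=[c,d]$ be a covering of sign $+$, with $K$ having left endpoint $a_K$. Put $v=\min\{t\in K:f(t)=d\}$ and $u=\max\{t\in[a_K,v]:f(t)=c\}$; the second set is nonempty because $f(a_K)\le c<d=f(v)$. On $(u,v)$ the map $f$ takes neither the value $c$ nor the value $d$, and it takes values between them, so $f((u,v))\subseteq(c,d)$. Thus $f([u,v])=L$ with $f(u)=c$, $f(v)=d$. For sign $-$ the same construction with $c$ and $d$ interchanged gives $f([u,v])=L$ with $f(u)=d$, $f(v)=c$. Now put $L_\ell=K_0$ and descend: if $L_{i+1}\subseteq K_{i+1}$ is nondegenerate, then $K_i$ covers $L_{i+1}$ with the sign of $K_i\to K_{i+1}$, and the construction gives $L_i\subseteq K_i$ with $f(L_i)=L_{i+1}$ and endpoints mapped to endpoints according to that sign. Take $K'=L_0$. The function $f^\ell(t)-t$ is $\le0$ at one endpoint of $K'$ and $\ge0$ at the other, so it has a zero in $K'$.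

(b) Let $\Phi=f^\ell$, and for $y\in K_0$ let $\theta(y)=\min\{t\in K':\Phi(t)=y\}$. Choose $y_0\in K_0$ with $f^m(y_0)=x$ and put $y_{n+1}=\theta(y_n)$. Filling in the intermediate iterates, we see that $(y_n)$ is a subsequence of a backward orbit branch of $x$, so its limit points lie in $s\alpha(x)$; they also lie in $K'$.

Suppose the loop is positive and $y<y'$ in $K_0$. Then $\Phi(a')=a\le y<y'=\Phi(\theta(y'))$, so $\Phi(t)=y$ has a solution in $[a',\theta(y'))$, that is, $\theta(y)<\theta(y')$. An orbit of an increasing function is monotone, so $y_n\to w$ for some $w\in K'$, and $\Phi(y_{n+1})=y_n$ gives $\Phi(w)=w$.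

Suppose the loop is negative and $y<y'$. Then $\Phi(a')=b\ge y'>y=\Phi(\theta(y))$, so $\Phi(t)=y'$ has a solution in $[a',\theta(y))$, that is, $\theta(y')<\theta(y)$. Now $\theta^2$ is increasing, so $y_{2n}\to w$ and $y_{2n+1}\to w'$ with $w,w'\in K'$. By continuity $\Phi(w')=w$ and $\Phi(w)=w'$. Since both $w$ and $\Phi(w)$ lie in $K'$ and $\Phi^2(w)=w$, the point $w$ follows the loop.
\end{proof}

The factor $2$ cannot be removed from the negative case: for $f(t)=1-t$ the loop $[0,1]\to[0,1]$ is negative, and $s\alpha(0)=\{0,1\}$ contains no fixed point.

\section{Period three}\label{sec:three}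

Suppose that $\alpha(x)$ contains an orbit $P$ of period $3$. After a reflection of $[0,1]$ we may write $P=\{a<b<c\}$ with $f(a)=b$, $f(b)=c$, $f(c)=a$. Put $K=[a,b]$ and $J=[b,c]$. The endpoints of $K$ go to $b,c$ in the same order, and those of $J$ go to $c,a$ in the reverse order, so
\[
K\to J\ \ (\text{sign }+),\qquad J\to J\ \ (\text{sign }-),\qquad J\to K\ \ (\text{sign }-).
\]
Since $(a,c)$ is a neighborhood of $b\in\alpha(x)$, the point $x$ lies in an iterated image of $K$ or of $J$, and then of both, because $f(K)\supseteq J$ and $f(J)\supseteq K$. So Lemma~\ref{lem:loop}(b) applies to every loop. We write a loop as a word in $K$ and $J$; it is positive when the number of letters $J$ is even.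

For $\ell\ge5$ take the loop $KJ^{\ell-1}$ if $\ell$ is odd and $KJKJ^{\ell-3}$ if $\ell$ is even. Both are positive, so there is $w\in s\alpha(x)$ following the loop with $f^\ell(w)=w$. Both contain $JJJ$, while any three consecutive iterates of a point of $P$ include $a\notin J$; so $w\notin P$. Then the orbit of $w$ misses $b$, each of its points lies in exactly one of $K$ and $J$, and the period of $w$ is also a period of the infinite repetition of the word. The first word has one letter $K$, and the second has two, at cyclic distances $2$ and $\ell-2\ne2$; so neither word is a power of a shorter one, and $w$ has period $\ell$.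

For $\ell=1,2,4$ this fails. The words of these lengths that contain no cyclic occurrence of $KK$ and are not powers of shorter words are $J$, $KJ$ and $KJ^3$, and all three are negative. The loop $J$ gives $w\in s\alpha(x)$ with $f^2(w)=w$, of period $1$ or $2$. The loop $KJ$ gives $w\in s\alpha(x)$ with $f^4(w)=w$; it is not fixed, since a fixed point in $K\cap J$ would be $b$, so its period is $2$ or $4$. Consequently, if $s\alpha(x)\subseteq\Lambda\subseteq\alpha(x)$ and $3\in\operatorname{Per}(\Lambda)$, then $\operatorname{Per}(\Lambda)$ is one of the five sets listed after Theorem~\ref{thm:main}.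

To see how a period is lost, take $P=\{1,2,3\}$ and the map $g$ of $[1,3]$ with $g(t)=t+1$ on $K=[1,2]$ and $g(t)=7-2t$ on $J=[2,3]$. Its fixed point $\frac73$ is repelling, so the inverse of $g|_J$ pulls points toward it. Now replace $g|_J$ by the decreasing piecewise linear map through $(2,3)$, $(\frac{13}6,\frac52)$, $(\frac52,\frac{13}6)$, $(3,1)$, with slopes $-3$, $-1$, $-\frac73$. The new map $\varphi$ has the same cycle $P$ and the single fixed point $\frac73$, but it acts on $V=[\frac{13}6,\frac52]$ as the reflection in $\frac73$. As $V$ is invariant and $1\notin V$, the fixed point is not in $\alpha(1,\varphi)$. The branch $1,3,2,\dots$ continued by the inverse of $\varphi|_J$ stays outside $V$, its distance to $V$ shrinks by a factor at least $\frac73$ at each step, and so it accumulates on the $2$-cycle $\partial V$. The fixed point has been \emph{shielded} at the price of a $2$-cycle. All our examples are built from this device.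

Two features of period three are not available in general. The order type of the orbit is not given in advance, and membership in $\alpha(x)$ tells us only that \emph{one} interval between adjacent points of the orbit has an iterated image containing $x$. The next two sections deal with these points.

\section{Cyclic permutations and their graphs}\label{sec:graphs}

\subsection{Gaps, loops, divisions}

We write $\langle S\rangle$ for the convex hull of $S\subseteq\mathbb R$. Let $\pi$ be a cyclic permutation of a finite set $B\subseteq\mathbb R$ with $N\ge2$ points. A \emph{gap} is a closed interval $G=[b,b']$ between adjacent points of $B$; its \emph{sign} is $+$ if $\pi(b)<\pi(b')$ and $-$ otherwise. The graph $\Gamma(\pi)$ has the gaps as vertices and an edge $G\to G'$ whenever $G'\subseteq\langle\pi(\partial G)\rangle$; then $G'$ is a \emph{successor} of $G$. The gap $G$ \emph{leads to} $G'$ if there is a walk from $G$ to $G'$, possibly of length $0$. A \emph{loop} $G_0\to\dots\to G_n=G_0$ is written as the word $G_0G_1\cdots G_{n-1}$, and its sign is the product of the signs of these $n$ letters. It is \emph{primitive} if the sequence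 $(G_{i\bmod n})_{i\ge0}$ has least period $n$. The permutation $\pi$ \emph{has a division} if $B=L\sqcup R$ with $\max L<\min R$, $\pi(L)=R$ and $\pi(R)=L$; this forces $N$ to be even. The \emph{linear model} of $\pi$ is the map $g:\langle B\rangle\to\langle B\rangle$ that agrees with $\pi$ on $B$ and is affine on each gap. Its slope on a gap is nonzero and has the sign of the gap.

If $B$ is a periodic orbit of an interval map $F$ and $\pi=F|_B$, then every edge $G\to G'$ is a covering for $F$ whose sign is the sign of $G$, so every loop of $\Gamma(\pi)$ is a loop of coverings with the same sign.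

\begin{lemma}\label{lem:itinerary}
Let $B$ be a periodic orbit of an interval map $F$ with at least two points, $\pi=F|_B$, and let $w\notin B$ be a periodic point of $F$ of period $p$.
\begin{enumerate}
\item[(a)] If $w$ follows a primitive loop of $\Gamma(\pi)$ of length $n$, then $n\mid p$.
\item[(b)] If $w\in\langle B\rangle$ and $F(G)=\langle\pi(\partial G)\rangle$ for every gap $G$, then $w$ follows a loop of $\Gamma(\pi)$ of length $p$.
\end{enumerate}
\end{lemma}

\begin{proof}
The orbit of $w$ misses $B$, for two periodic orbits that meet are equal. So a point of this orbit lies in at most one gap, and then in its interior. In (a) this gives $G_{(i+p)\bmod n}=G_{i\bmod n}$ for all $i$, and every period of a periodic sequence is a multiple of the least one. In (b) the hull $\langle B\rangle$ is invariant; let $G_i$ be the gap containing $F^i(w)$. The set $F(G_i)$ is a union of gaps and contains an interior point of $G_{i+1}$, so it contains $G_{i+1}$.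
\end{proof}

Every cyclic permutation has a gap that plays the role of $J$ in Section~\ref{sec:three}.

\begin{lemma}\label{lem:central}
Let $c=\max\{b\in B:\pi(b)>b\}$, let $c'$ be the next point of $B$, and let $C=[c,c']$. Then $\pi(c)\ge c'$ and $\pi(c')\le c$, so $C$ has sign $-$ and $C\to C$. Moreover, $C$ leads to every gap.
\end{lemma}

\begin{proof}
The point $c$ exists and is not $\max B$, since $\pi$ moves $\min B$ up and $\max B$ down. The two inequalities hold because $\pi(c)>c$ and $\pi(c')<c'$. Put $I_0=C$ and $I_{k+1}=\langle\pi(I_k\cap B)\rangle$. Then $I_0\subseteq I_1$, hence $I_k\subseteq I_{k+1}$ for all $k$. The union of the intervals $\langle\pi(\partial G)\rangle$ over the gaps $G\subseteq I_k$ is connected, contains $\pi(I_k\cap B)$ and lies in its hull, so it equals $I_{k+1}$. Thus every gap in $I_{k+1}$ is a successor of a gap in $I_k$, and $C$ leads to every gap in every $I_k$. The increasing sequence stabilizes at an interval $I$ with $\pi(I\cap B)\subseteq I\cap B$, and $I\cap B=B$ because $\pi$ is cyclic.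
\end{proof}

We call $C$ the \emph{central gap}.

\subsection{\v{S}tefan permutations}

Let $q\ge3$ be odd. A cyclic permutation $\pi$ of a set $B$ of $q$ real numbers is a \emph{\v{S}tefan permutation} if its points can be named $p_i=\pi^i(p_0)$, $0\le i<q$, so that
\begin{equation}\label{eq:stefan}
p_{q-1}<p_{q-3}<\dots<p_2<p_0<p_1<p_3<\dots<p_{q-2}
\end{equation}
or all these inequalities are reversed. The orbit spirals outward from $p_0$ and then jumps back.

\begin{theorem}[\v{S}tefan \cite{Stefan}; see also {\cite[Ch.~I]{BC}} and {\cite[\S2.1]{ALM}}]\label{thm:stefan}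
Let $g$ be an interval map with a periodic orbit of odd period $n>1$ and none of odd period $m$ with $1<m<n$. Then $g$ acts on every periodic orbit of period $n$ as a \v{S}tefan permutation.
\end{theorem}

The gaps of a \v{S}tefan permutation are $J_1=\langle p_0,p_1\rangle$ and $J_i=\langle p_{i-2},p_i\rangle$ for $2\le i\le q-1$. Applying $\pi$ to the endpoints gives the hulls
\[
\langle p_1,p_2\rangle=J_1\cup J_2,\qquad \langle p_{i-1},p_{i+1}\rangle=J_{i+1}\ \ (2\le i\le q-2),\qquad \langle p_{q-2},p_0\rangle=J_1\cup J_3\cup\dots\cup J_{q-2}
\]
for $J_1$, $J_i$ and $J_{q-1}$ respectively. Reading the order of the images off \eqref{eq:stefan}, we find that $J_1,\dots,J_{q-2}$ have sign $-$ and that $J_{q-1}=[p_{q-1},p_{q-3}]$, whose endpoints go to $p_0<p_{q-2}$, has sign $+$. Reversing all inequalities changes neither edges nor signs. Figure~\ref{fig:stefan} shows the case $q=7$; for $q=3$ we recover Section~\ref{sec:three} with $J_1=J$ and $J_2=K$.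

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\draw (0,1.3)--(6,1.3);
\foreach \x/\n in {0/6,1/4,2/2,3/0,4/1,5/3,6/5}{\fill (\x,1.3) circle (1.4pt); \node[above] at (\x,1.35) {$p_{\n}$};}
\foreach \x/\n in {0.5/6,1.5/4,2.5/2,3.5/1,4.5/3,5.5/5}{\node[below] at (\x,1.3) {$J_{\n}$};}
\foreach \x/\n in {0.5/1,1.5/2,2.5/3,3.5/4,4.5/5,5.5/6}{\node (J\n) at (\x,0) {$J_{\n}$};}
\foreach \x/\n in {1/2,2/3,3/4,4/5,5/6}{\draw[->] (J\x)--(J\n);}
\draw[->] (J1) to[out=150,in=210,looseness=5] (J1);
\foreach \n in {1,3,5}{\draw[->,dashed] (J6) to[bend left=40] (J\n);}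
\end{tikzpicture}
\caption{Top: the points $p_i=\pi^i(p_0)$ and the gaps of a \v{S}tefan permutation $\pi$ of seven points. Bottom: its graph, with an edge $G\to G'$ when $G'$ lies between the images of the endpoints of $G$. On the source of a solid edge $\pi$ reverses the order of the endpoints; on the source $J_6$ of the dashed edges it preserves it.}
\label{fig:stefan}
\end{figure}

A \emph{return word} is the word read along a walk from $J_{q-1}$ up to, but not including, the next occurrence of $J_{q-1}$. It is a primitive loop, since $J_{q-1}$ occurs in it once.

\begin{lemma}\label{lem:return}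
Let $\pi$ be a \v{S}tefan permutation of a set $B$ of $q$ points.
\begin{enumerate}
\item[(a)] There is exactly one return word $R_\rho$ of length $\rho$ for each even $\rho\ge2$ and each odd $\rho\ge q$, and there are no others. The sign of $R_\rho$ is $(-1)^{\rho-1}$. For $\rho\ge q-1$ the word $R_\rho$ contains $\rho-q+2$ consecutive letters $J_1$.
\item[(b)] Every loop of $\Gamma(\pi)$ is a power of $J_1$ or, up to rotation, a concatenation of return words.
\item[(c)] No point of $B$ follows a loop that contains $J_1J_1J_1$.
\end{enumerate}
\end{lemma}

\begin{proof}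
From $J_{q-1}$ a walk goes to $J_i$ with $i$ odd. If $i\ge3$, the continuation is forced, and the return word is $J_{q-1}J_iJ_{i+1}\cdots J_{q-2}$, of length $q-i$; these lengths are the even numbers from $2$ to $q-3$. If $i=1$, the walk stays in $J_1$ for $a\ge1$ letters, and the return word is $J_{q-1}J_1^{a}J_2\cdots J_{q-2}$ (just $J_2J_1^a$ when $q=3$), of length $a+q-2$; these lengths are all integers $\ge q-1$. All letters but the first have sign $-$. This proves (a). A walk through some $J_i$ with $i\ge2$ is forced to $J_{q-1}$, so a loop avoiding $J_{q-1}$ is a power of $J_1$; any other loop is cut at the occurrences of $J_{q-1}$. For (c), $B\cap J_1=\{p_0,p_1\}$ and $p_0\mapsto p_1\mapsto p_2\notin J_1$.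
\end{proof}

\subsection{No division gives a positive loop of odd length}

\begin{lemma}\label{lem:odd}
Let $\tau$ be a cyclic permutation of $\{1,\dots,r\}$, $r\ge2$, without division, and let $g$ be its linear model. Then $g$ has a periodic orbit of odd period greater than $1$. If $n$ is the least such period, then $\Gamma(\tau)$ contains a positive primitive loop of length $n$; and if $n=r$, then $\tau$ is a \v{S}tefan permutation.
\end{lemma}

\begin{proof}
\emph{An odd period.} Let $C=[c,c+1]$ be the central gap, so $\tau(c)\ge c+1$ and $\tau(c+1)\le c$. If $\tau$ sent every point to the other side of $C$, the two sides would form a division. So either $\tau(i)\le c$ for some $i<c$, or $\tau(i)\ge c+1$ for some $i>c+1$. In the first case $\tau(i)\le c<\tau(c)$, and in the second $\tau(c+1)\le c<\tau(i)$; in both cases, between the two arguments there is $t$ with $\tau(t)\le c<\tau(t+1)$ and $G=[t,t+1]\ne C$. Then $G\to C$. Since $C$ leads to $G$ and $C\to C$, there are loops through $C$ and $G$ of every sufficiently large length. Take such a loop of odd prime length $\ell$. By Lemma~\ref{lem:loop}(a), $g^\ell$ has a fixed point following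 it, of period $1$ or $\ell$. A point of period $1$ would lie in $C\cap G\subseteq\{1,\dots,r\}$, where $g$ has no fixed point. So the period is $\ell$.

\emph{The case $n=r$.} The set $\{1,\dots,r\}$ is an orbit of period $n$, so $\tau$ is a \v{S}tefan permutation by Theorem~\ref{thm:stefan}, and $R_n$ is the required loop.

\emph{The case $n\ne r$.} Let $Q$ be an orbit of $g$ of period $n$. By Theorem~\ref{thm:stefan}, $g|_Q$ is a \v{S}tefan permutation, so $\Gamma(g|_Q)$ has the positive primitive loop $R_n$. This loop lives on the gaps of $Q$, whereas we need one on the gaps of $\{1,\dots,r\}$. We therefore find a point $w$ of period $n$ at which $g^n$ has positive slope and read off its itinerary.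

Apply Lemma~\ref{lem:loop}(a) to $g$ and $R_n$. With $\Phi=g^n$ and $[a,b]$ the first gap of $R_n$, we get $K'=[a',b']\subseteq[a,b]$ with $\Phi(K')=[a,b]$ and $\Phi(a')=a$. Let $w$ be the least fixed point of $\Phi$ in $K'$. It has period $n$ under $g$: this is clear if $w\in Q$, and otherwise it follows from Lemma~\ref{lem:itinerary}(a). As $n\ne r$, the orbit of $w$ misses $\{1,\dots,r\}$, so $\Phi$ is affine near $w$ with nonzero slope. The slope is positive. Indeed, if $w>a'$, then $\Phi(a')=a\le a'$ and $\Phi$ has no fixed point in $[a',w)$, so $\Phi(t)<t<w=\Phi(w)$ for $t\in[a',w)$. If $w=a'$, then $a=\Phi(a')=w$, and $\Phi\ge a=\Phi(w)$ on $K'$, to the right of $w$.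

By Lemma~\ref{lem:itinerary}(b), $w$ follows a loop $G_0\cdots G_{n-1}$ of $\Gamma(\tau)$. Its sign is the sign of the slope of $g^n$ at $w$, so it is positive. To see that it is primitive, let $d\mid n$ be the least period of $(G_{i\bmod n})$, and let $T$ be the injective affine map of $\mathbb R$ obtained by composing the affine extensions of $g|_{G_0},\dots,g|_{G_{d-1}}$. Then $g^{kd}(w)=T^k(w)$ for all $k$, so $T^{n/d}(w)=w$. The map $T^2$ is increasing and $(T^2)^{n/d}(w)=w$; an increasing map has no periodic points other than fixed points, so $T^2(w)=w$. Since $n/d$ is odd, $w=T^{n/d}(w)=T(w)=g^d(w)$, and therefore $d=n$.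
\end{proof}

The hypothesis is needed: the transposition of $\{1,2\}$ has a division, and its linear model $t\mapsto3-t$ has only the periods $1$ and $2$.

\section{Periods forced in the special $\alpha$-limit set}\label{sec:necessity}

In this section $f:[0,1]\to[0,1]$ and $x$ are fixed. A compact interval $G$ \emph{reaches} $x$ if $x\in f^m(G)$ for some $m\ge0$.

\subsection{Blocks}

An orbit of period $2^kq$ has to be reduced to orbits of period $q$ of $f^{2^k}$ in such a way that a period $n$ found for $f^{2^k}$ is a period $2^kn$ for $f$. This is the purpose of the following notion. A periodic orbit $P$ of period $s$ is \emph{$2^j$-divided} if $P=B_0\sqcup\dots\sqcup B_{2^j-1}$ with $f(B_i)=B_{i+1}$ (indices mod $2^j$) and pairwise disjoint hulls $\langle B_i\rangle$. The sets $B_i$ are the \emph{blocks}. Every orbit is $2^0$-divided, with the single block $P$. Put $F=f^{2^j}$ and $N=s/2^j$; each block $B$ is a periodic orbit of $F$ with $N$ points. For $N\ge2$ we write $\Gamma(B)$ for $\Gamma(F|_B)$, and we say that $B$ has a division if $F|_B$ has one. An edge $G\to G'$ gives $F(G)\supseteq G'$, so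
\begin{equation}\label{eq:reach}
\text{if $G$ leads to $G'$ in $\Gamma(B)$ and $G'$ reaches $x$, then $G$ reaches $x$.}
\end{equation}

\begin{lemma}\label{lem:transport}
Let $P$ be $2^j$-divided, $B$ a block with $N\ge2$ points, and $G_0\cdots G_{n-1}$ a loop of $\Gamma(B)$ such that $G_0$ reaches $x$. Let $n^*=n$ if the loop is positive and $n^*=2n$ if it is negative. Then there is a point $w$, with $f$-orbit contained in $s\alpha(x)$, that follows the loop under $F$ and satisfies $F^{n^*}(w)=w$. Its $f$-period is $2^j$ times its $F$-period. If $w\in B$, then $N\mid n^*$. If $w\notin B$ and the loop is primitive, then the $F$-period of $w$ is $n$ in the positive case and $n$ or $2n$ in the negative case.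
\end{lemma}

\begin{proof}
Number the blocks so that $B=B_0$. An edge $G=[b,b']\to G'$ of $\Gamma(B)$ unfolds into a chain of $2^j$ coverings for $f$,
\[
G\to\langle f(b),f(b')\rangle\to\dots\to\langle f^{2^j-1}(b),f^{2^j-1}(b')\rangle\to G' .
\]
The intervals are nondegenerate because $f$ is injective on $P$; the sign of each covering records whether $f$ keeps or reverses the order of the current pair, so the product of the signs is the sign of $G$; and the $i$-th interval lies in $\langle B_i\rangle$. Unfolding all edges gives a loop of coverings for $f$ of length $2^jn$ and of the same sign. Lemma~\ref{lem:loop}(b) gives $w\in s\alpha(x)$ following it, with $F^{n^*}(w)=w$, and the orbit of $w$ lies in $s\alpha(x)$ by (L2). We have $f^i(w)\in\langle B_{i\bmod2^j}\rangle$ for all $i$, and the hulls are disjoint, so $f^i(w)=w$ implies $2^j\mid i$. This gives the relation between the periods. A point of $B$ has $F$-period $N$. For $w\notin B$ the $F$-period divides $n^*$ and is a multiple of $n$ by Lemma~\ref{lem:itinerary}(a).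
\end{proof}

The next lemma is the only place where the hypothesis $P\subseteq\alpha(x)$ is used.

\begin{lemma}\label{lem:visible}
If $P\subseteq\alpha(x)$ is $2^j$-divided and $B$ is a block with $N\ge3$ points, then some gap of $B$ reaches $x$.
\end{lemma}

\begin{proof}
Let $b\in B$ be neither $\min B$ nor $\max B$. The interior of the union of the two gaps at $b$ is a neighborhood of $b\in\alpha(x)$, so it contains a point $y$ with $f^m(y)=x$ for some $m$. A gap containing $y$ reaches $x$.
\end{proof}

For $N=2$ the lemma fails: in the example of Section~\ref{sec:three} the $2$-cycle $\partial V$ lies in $s\alpha(1,\varphi)$, and its only gap $V$ does not reach $1$.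

\begin{lemma}\label{lem:onetwo}
If $P\subseteq\alpha(x)$ is $2^j$-divided with blocks of $N\ge3$ points, then $2^j$ or $2^{j+1}$ belongs to $\operatorname{Per}(s\alpha(x))$.
\end{lemma}

\begin{proof}
The central gap $C$ of a block $B$ leads to every gap, so it reaches $x$ by Lemma~\ref{lem:visible} and \eqref{eq:reach}. Apply Lemma~\ref{lem:transport} to the negative loop $C$ of length $1$. Since $N\nmid2$, the point $w$ is not in $B$, and its $F$-period is $1$ or $2$.
\end{proof}

\begin{lemma}\label{lem:refine}
If $P$ is $2^j$-divided and every block has a division, then $P$ is $2^{j+1}$-divided.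
\end{lemma}

\begin{proof}
Here $N$ is even, so each block splits into exactly two orbits of $F^2=f^{2^{j+1}}$, each of $N/2$ points. The two halves of a division are invariant under $F^2$ and have $N/2$ points, so they are these two orbits. Hence the $2^{j+1}$ halves are exactly the orbits of $f^{2^{j+1}}$ in $P$, which $f$ permutes cyclically. Two halves of one block have disjoint hulls by the definition of a division, and halves of different blocks have disjoint hulls because the blocks do.
\end{proof}

\subsection{Blocks without division}

When a block $B$ has no division we want an odd period in $s\alpha(x)$. There are two obstacles. First, Lemma~\ref{lem:odd} produces a loop, but its gaps may fail to reach $x$. Second, \v{S}tefan's theorem cannot be applied to $F$ itself: our information concerns only the orbits inside $s\alpha(x)$, and $F$ may have smaller odd periods elsewhere. Both obstacles disappear if we collapse the gaps that we cannot control and apply Lemma~\ref{lem:odd} to the permutation that remains, all of whose loops can be transported to $s\alpha(x)$.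

\begin{proposition}\label{prop:key}
Let $P\subseteq\alpha(x)$ be $2^j$-divided and let $B$ be a block with $N\ge3$ points and without division.
\begin{enumerate}
\item[(a)] $2^jn\in\operatorname{Per}(s\alpha(x))$ for some odd $n>1$.
\item[(b)] If $N$ is odd and $2^jn\notin\operatorname{Per}(s\alpha(x))$ for all odd $n$ with $1<n<N$, then $F|_B$ is a \v{S}tefan permutation and every gap of $B$ reaches $x$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Collapsing.} Let $J$ be a gap that reaches $x$ (Lemma~\ref{lem:visible}) and let $\mathcal N$ be the set of gaps that do not lead to $J$. Then $J\notin\mathcal N$, every successor of a gap in $\mathcal N$ is in $\mathcal N$, and by \eqref{eq:reach} every gap outside $\mathcal N$ reaches $x$. Let $Y_1<\dots<Y_r$ be the connected components of $B\cup\bigcup\mathcal N$; we have $r\ge2$ because $J\notin\mathcal N$. If $b<b'$ are adjacent points of $B$ in the same component, then $[b,b']\in\mathcal N$, so $\langle F(b),F(b')\rangle$ is a union of gaps in $\mathcal N$, and $F(b)$, $F(b')$ lie in the same component. Hence there is a map $\tau$ of $\{1,\dots,r\}$ with $F(Y_i\cap B)\subseteq Y_{\tau(i)}$,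 and $\tau$ is a cyclic permutation because $B$ is a single orbit of $F$ meeting every $Y_i$. Since $F$ is injective on $B$, we have $|Y_i\cap B|\le|Y_{\tau(i)}\cap B|$, so all these cardinalities are equal and $r\mid N$. A division of $\tau$ would give a division of $B$, by taking unions of the sets $Y_i\cap B$. So $\tau$ has no division.

\emph{Loops of $\tau$ are loops of $B$.} Let $G(i)=[\max Y_i,\min Y_{i+1}]$ for $1\le i<r$. This is a gap of $B$ outside $\mathcal N$, so it reaches $x$. Its endpoints are sent by $F$ into $Y_{\tau(i)}$ and $Y_{\tau(i+1)}$. Therefore $G(i)$ has the same sign as the gap $[i,i+1]$ of $\tau$, and $[i',i'+1]\subseteq\langle\tau(i),\tau(i+1)\rangle$ implies $G(i)\to G(i')$. Thus a positive primitive loop of $\Gamma(\tau)$ gives a positive primitive loop of $\Gamma(B)$ of the same length, to which Lemma~\ref{lem:transport} applies.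

\emph{Conclusion.} Let $g$ be the linear model of $\tau$ and $n$ its least odd period greater than $1$. Lemmas~\ref{lem:odd} and~\ref{lem:transport} give a point $w$ with orbit in $s\alpha(x)$ such that either $w\notin B$ and $2^jn\in\operatorname{Per}(s\alpha(x))$, or $w\in B$ and $N\mid n$. In the second case $N$ is odd and $P\subseteq s\alpha(x)$ has period $2^jN$. This proves (a).

Under the hypotheses of (b), $r$ is an odd divisor of $N$ greater than $1$, and it is a period of $g$, so $n\le r\le N$. If $n<N$, then $N\nmid n$, so $2^jn\in\operatorname{Per}(s\alpha(x))$, which is excluded. Hence $n=r=N$. Then each $Y_i$ is a single point, so $\mathcal N=\emptyset$ and every gap reaches $x$; and $F|_B$ has the order type of $\tau$, which is a \v{S}tefan permutation by Lemma~\ref{lem:odd}.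
\end{proof}

\subsection{The set of periods is admissible}

\begin{proposition}\label{prop:necessity}
Let $s\alpha(x)\subseteq\Lambda\subseteq\alpha(x)$, $A=\operatorname{Per}(\Lambda)$ and $S=\operatorname{Per}(s\alpha(x))$.
\begin{enumerate}
\item[(a)] If $A$ consists of powers of $2$, then $A$ satisfies \textup{(I)}.
\item[(b)] Otherwise $A$ has a first element $s=2^kq$ with $q\ge3$ odd. The set $S$ contains every $t$ with $s\succ t$ and $t\notin\{1,2,\dots,2^{k+2}\}$, and it contains one of $2^j$, $2^{j+1}$ for each $j$ with $0\le j\le k+1$. In particular $A$ satisfies \textup{(II)}.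
\end{enumerate}
\end{proposition}

\begin{proof}
Note that $S\subseteq A$. Both parts begin with the same induction step. \emph{If $P\subseteq\Lambda$ is $2^j$-divided with blocks of $N\ge3$ points and $A$ contains no number $2^jn$ with $n>1$ odd, then $P$ is $2^{j+1}$-divided.} Indeed, every block has a division by Proposition~\ref{prop:key}(a), and Lemma~\ref{lem:refine} applies.

(a) Let $2^k\in A$, let $P\subseteq\Lambda$ have period $2^k$, and let $0\le j<k$. If $j=k-1$, then $2^{j+1}\in A$. If $j\le k-2$, the induction step shows that $P$ is $2^j$-divided, all block sizes up to this level being at least $4$, and Lemma~\ref{lem:onetwo} gives $2^j\in S$ or $2^{j+1}\in S$.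

(b) Among the elements $2^kq$ of $A$ with $q\ge3$ odd choose $k$ minimal and then $q$ minimal; this is the first element $s$. Let $P\subseteq\Lambda$ have period $s$. For $j<k$ the set $A$ contains no $2^jn$ with $n>1$ odd, so the induction step shows that $P$ is $2^j$-divided for all $j\le k$, with blocks of $2^{k-j}q\ge3$ points. By Lemma~\ref{lem:onetwo}, $S$ contains $2^j$ or $2^{j+1}$ for $0\le j\le k$.

Let $F=f^{2^k}$ and let $B$ be a block at level $k$. It has $q$ points, so it has no division, and $2^kn\notin A$ for odd $n$ with $1<n<q$. By Proposition~\ref{prop:key}(b), $F|_B$ is a \v{S}tefan permutation and Lemma~\ref{lem:transport} applies to every loop of its graph. The loop $R_2$ is primitive and negative, and $q\nmid4$, so it gives a point $w\notin B$ of $F$-period $2$ or $4$. Hence $S$ contains $2^{k+1}$ or $2^{k+2}$.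

Now let $s\succ t$ and $t\notin\{1,2,\dots,2^{k+2}\}$. Then $t=2^k\ell$, where either $\ell>q$ is odd, or $\ell\ge6$ is even (if $t=2^{k'}q'$ with $k'>k$ and $q'\ge3$ odd, then $\ell\ge6$; if $t$ is a power of $2$, then $\ell\ge8$). It suffices to find a positive primitive loop of length $\ell$ for which the point $w$ of Lemma~\ref{lem:transport} is not in $B$.

If $\ell>q$ is odd, take $R_\ell$. It is positive and primitive, and it contains $\ell-q+2\ge4$ consecutive letters $J_1$, so $w\notin B$ by Lemma~\ref{lem:return}(c).

If $\ell\ge6$ is even, the word $R_\ell$ is negative, so we take $R_2R_{\ell-2}$, of sign $(-1)(-1)=+$. The letter $J_{q-1}$ occurs twice, at cyclic distances $2$ and $\ell-2$; a proper power would make these distances equal, and $\ell-2\ne2$, so the loop is primitive. (This is where $\ell=4$ is lost.) If $q\nmid\ell$, then $w\notin B$ by Lemma~\ref{lem:transport}. If $q\mid\ell$, then $\ell\ge2q$ because $\ell$ is even; so $\ell-2\ge q-1$, the word $R_{\ell-2}$ contains $\ell-q\ge3$ consecutive letters $J_1$, and $w\notin B$ by Lemma~\ref{lem:return}(c).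

Finally, $s\in A\subseteq\operatorname{Sh}(s)$, so $A=\operatorname{Sh}(s)\setminus\{2^j:j\in M\}$ with $M=\{j\le k+2:2^j\notin A\}$, and $M$ is sparse.
\end{proof}

This proves Theorem~\ref{thm:strong}(1). For the first sentence of part (3), let $s=2^kq\in\operatorname{Per}(\alpha(x))$ and apply Proposition~\ref{prop:necessity}(b) with $\Lambda=\alpha(x)$. The first element $s'=2^{k'}q'$ of $\operatorname{Per}(\alpha(x))$ equals or precedes $s$, so $k'\le k$. If $s\succ t$ and $t\notin\{1,\dots,2^{k+2}\}$, then $s'\succ t$ and $t\notin\{1,\dots,2^{k'+2}\}$, so $t\in\operatorname{Per}(s\alpha(x))$.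

\section{Realizing the admissible sets}\label{sec:construction}

For $A=\emptyset$ take $f\equiv0$ and $x=1$; then $\alpha(1)=\emptyset$. In all other examples $x=0$, and for a map $h$ of $[0,1]$ we write $A_s(h)$ and $A_\alpha(h)$ for the sets of periods of the $h$-periodic orbits contained in $s\alpha(0,h)$ and $\alpha(0,h)$; by (L1), $A_s(h)\subseteq A_\alpha(h)$. We build the examples from a base map, whose first period is $1$ or an odd $q\ge3$, by repeatedly doubling all periods. Each doubling creates one new fixed point, and we may leave it exposed or shield it.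

\subsection{Two doubling operators}

Let $\mathcal C$ be the set of maps $h:[0,1]\to[0,1]$ with $h(1)=\frac13$; it is a complete metric space in the supremum metric. Put $I_0=[0,\frac13]$, $I_1=[\frac23,1]$ and $D=[\frac49,\frac59]$. Let $c_0,c_1:[\frac13,\frac23]\to[0,\frac79]$ be the decreasing homeomorphisms defined as follows: $c_0$ is affine, of slope $-\frac73$, and $c_1$ is piecewise linear through $(\frac13,\frac79)$, $(\frac49,\frac59)$, $(\frac59,\frac49)$, $(\frac23,0)$, with slopes $-2$, $-1$, $-4$. For $e\in\{0,1\}$ and $h\in\mathcal C$ define
\[
T_eh(t)=\begin{cases}\frac23+\frac13h(3t),&t\in I_0,\\ c_e(t),&t\in[\frac13,\frac23],\\ t-\frac23,&t\in I_1;\end{cases}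
\]
see Figure~\ref{fig:doubling}. The normalization $h(1)=\frac13$ makes the first two formulas agree at $\frac13$, with value $\frac79$, for all $h$ at once; the last two agree at $\frac23$, and $T_eh(1)=\frac13$. So $T_e$ maps $\mathcal C$ to itself, preserves piecewise linearity, and satisfies $\|T_eh-T_eh'\|=\frac13\|h-h'\|$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.45]
\foreach \x in {0,12}{
\draw (\x,0) rectangle +(9,9);
\draw[gray] (\x,0)-- +(9,9);
\draw[dotted] (\x,6) rectangle +(3,3);
\draw[dotted] (\x,0) ++(6,0) rectangle +(3,3);}
\draw[thick] (0,6)--(3,7)--(6,0)--(9,3);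
\draw[thick] (12,6)--(15,7)--(16,5)--(17,4)--(18,0)--(21,3);
\draw[dashed] (16,4) rectangle (17,5);
\node[below] at (4.5,0) {$T_0h$};
\node[below] at (16.5,0) {$T_1h$};
\end{tikzpicture}
\caption{The graphs of the doubled maps $T_0h$ and $T_1h$ on $[0,1]$ for $h(t)=t/3$. The outer thirds of $[0,1]$ are interchanged (dotted squares), and the upper left square contains a copy of the graph of $h$. The fixed point of $T_0h$ is repelling; the fixed point of $T_1h$ lies inside the invariant interval $[\frac49,\frac59]$ (dashed square), on which the map is a reflection.}
\label{fig:doubling}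
\end{figure}

\begin{lemma}\label{lem:double}
Let $h\in\mathcal C$, $e\in\{0,1\}$ and $f=T_eh$.
\begin{enumerate}
\item[(a)] If $0$ has $h$-period $p$, then it has $f$-period $2p$. If $1$ has $f$-period $p$, then $p$ is even and $1$ has $h$-period $p/2$.
\item[(b)] $A_s(f)\supseteq\{2^e\}\cup2A_s(h)$.
\item[(c)] If $1$ is not $h$-periodic, then $A_\alpha(f)\subseteq\{2^e\}\cup2A_\alpha(h)$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $f(I_0)\subseteq I_1$, $f(I_1)=I_0$, and $f^2(t)=\frac13h(3t)$ on $I_0$. So an $f$-periodic orbit $O\subseteq I_0\cup I_1$ has even period $2p$, and $O\mapsto 3(O\cap I_0)$ is a bijection from such orbits onto the $h$-periodic orbits of period $p$. This gives (a), since $0\in I_0$ and $f(1)=\frac13\in I_0$. In the middle third, $c_0$ has the fixed point $z=\frac7{15}$. The map $c_1$ sends $D$ onto $D$, interchanges its endpoints, and satisfies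
\begin{equation}\label{eq:expand}
\operatorname{dist}(c_1(t),D)\ge2\operatorname{dist}(t,D)\qquad\text{for }t\in[\tfrac13,\tfrac23],
\end{equation}
because $c_1(t)=\frac59+2(\frac49-t)$ to the left of $D$ and $c_1(t)=\frac49-4(t-\frac59)$ to the right.

(b) If $(y_n)$ is a branch of $0$ for $h$, put $x_{2n}=\frac13y_n$ and $x_{2n+1}=\frac13y_n+\frac23$. Then $f(x_{2n+1})=x_{2n}$ and $f(x_{2n+2})=\frac23+\frac13h(y_{n+1})=x_{2n+1}$, so $(x_n)$ is a branch of $0$ for $f$. Hence $\frac13s\alpha(0,h)\subseteq s\alpha(0,f)$, and $2A_s(h)\subseteq A_s(f)$ by (L2). For the period $2^e$, note that $c_e^{-1}$ maps $[\frac13,\frac23]$ into itself, so $0,\frac23,c_e^{-1}(\frac23),c_e^{-2}(\frac23),\dots$ is a branch of $0$. If $e=0$ it converges to $z$, as $c_0^{-1}$ is a contraction. If $e=1$, no term lies in $D$, since $D$ is invariant and $0\notin D$, while the distance to $D$ tends to $0$ by \eqref{eq:expand}. So the $\alpha$-limit set of the branch is a nonempty subset of $\partial D$, and by (L2) it is the $2$-cycle $\partial D$.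

(c) Let $O\subseteq\alpha(0,f)$ be a periodic orbit. Since $I_0\cup I_1$ is invariant, either $O\subseteq(\frac13,\frac23)$ or $O\subseteq I_0\cup I_1$. Consider the first case. If $e=0$, then $O=\{z\}$, because $|c_0(t)-z|=\frac73|t-z|$. If $e=1$, then \eqref{eq:expand} forces $O\subseteq D$; no interior point of $D$ is in $\alpha(0,f)$, since $D$ is invariant and $0\notin D$; so $O=\partial D$. The period is $2^e$.

In the second case $\frac13\notin O$, since $1$ is not $h$-periodic. This is what the hypothesis is for: it makes $I_0$ a neighborhood of every $p\in O\cap I_0$. Given a neighborhood $U$ of $3p$ and a number $N$, the set $\frac13U\cap[0,\frac13)$ is a neighborhood of $p$, so it contains $y$ with $f^m(y)=0$ for some $m\ge2N$. As $y$ and $0$ both lie in $I_0$, the number $m$ is even, and $h^{m/2}(3y)=0$. Thus $3(O\cap I_0)\subseteq\alpha(0,h)$, and the period of $O$ is in $2A_\alpha(h)$.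
\end{proof}

By (a), if $1$ is not $h$-periodic then it is not $T_eh$-periodic, so the lemma can be iterated. If $1$ is not $h$-periodic and $A_s(h)=A_\alpha(h)=A'$, then $f=T_{e_0}T_{e_1}\cdots T_{e_{k-1}}h$ satisfies
\begin{equation}\label{eq:iterate}
A_s(f)=A_\alpha(f)=\{2^{i+e_i}:0\le i<k\}\cup2^kA' .
\end{equation}
Given a sparse set $M$ of exponents to be omitted, we always choose $e_i=1$ for $i\in M$ and $e_i=0$ for $i\notin M$. Then
\begin{equation}\label{eq:sparse}
\{2^i:i<k,\ i\notin M\}\subseteq\{2^{i+e_i}:i<k\}\subseteq\{2^i:i\le k,\ i\notin M\},
\end{equation}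
since $i+e_i=i$ for $i\notin M$, while for $i\in M$ we have $i+e_i=i+1\notin M$ by sparseness.

\subsection{Sets of powers of two}

Let $A$ satisfy (I) and be finite and nonempty, with largest element $2^k$, which is its first element. The set $M=\{j<k:2^j\notin A\}$ is sparse by (I), and $A=\{2^i:i\le k,\ i\notin M\}$. Let $h(t)=t/3$. Then $h\in\mathcal C$, its only periodic point is the fixed point $0$, and $A_s(h)=A_\alpha(h)=\{1\}$ by (L3). For $f=T_{e_0}\cdots T_{e_{k-1}}h$, formulas \eqref{eq:iterate} and \eqref{eq:sparse} give $A_s(f)=A_\alpha(f)=A$. The map $f$ is piecewise linear, and $0$ has period $2^k$ by Lemma~\ref{lem:double}(a).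

Let $A$ satisfy (I) and be infinite. Then $M=\{j\ge0:2^j\notin A\}$ is sparse, because every $j$ is smaller than some $k$ with $2^k\in A$. Fix $h_0\in\mathcal C$. For each $i$ the sequence $T_{e_i}\cdots T_{e_m}h_0$, $m\ge i$, is Cauchy, consecutive terms being at distance at most $3^{-(m-i+1)}$. Let $f_i\in\mathcal C$ be its limit; then $f_i=T_{e_i}f_{i+1}$ by continuity of $T_{e_i}$. The point $1$ is not $f_i$-periodic, for by Lemma~\ref{lem:double}(a) its period would be divisible by every power of $2$. Iterating Lemma~\ref{lem:double}(b) and (c), we get for every $k$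
\[
\{2^{i+e_i}:i<k\}\subseteq A_s(f_0)\subseteq A_\alpha(f_0)\subseteq\{2^{i+e_i}:i<k\}\cup2^k\mathbb N .
\]
A given integer lies in $2^k\mathbb N$ for only finitely many $k$, so both sets equal $\{2^{i+e_i}:i\ge0\}$, which is $\{2^i:i\notin M\}=A$ by \eqref{eq:sparse}.

\subsection{An odd first element}

\begin{proposition}\label{prop:base}
Let $q\ge3$ be odd and let $M_0\subseteq\{0,1,2\}$ be sparse. There is a piecewise linear $h\in\mathcal C$ such that $1$ is not periodic, $0$ has period $q$, and $A_s(h)=A_\alpha(h)=\operatorname{Sh}(q)\setminus\{2^j:j\in M_0\}$.
\end{proposition}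

We start from the linear model of a \v{S}tefan permutation and shield the orbits of period $2^j$, $j\in M_0$. Two things must be checked: that no other orbit of such a period is present, and that the orbits which are not shielded remain in $s\alpha(0)$.

\medskip
\noindent\emph{The model.} Let $P=\{p_0,\dots,p_{q-1}\}$ be the set of $q$ equally spaced points of $[0,\frac12]$, named as in \eqref{eq:stefan}, so that $p_{q-1}=0$ and $p_{q-2}=\frac12$. Let $g:[0,\frac12]\to[0,\frac12]$ be the linear model of the \v{S}tefan permutation of $P$. All gaps have the same length, so the absolute value of the slope on a gap is its number of successors: $2$ on $J_1$, $1$ on $J_i$ for $2\le i\le q-2$, and $\frac{q-1}2$ on $J_{q-1}$. Consider the loops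
\[
\lambda_0=J_1,\qquad\lambda_1=R_2,\qquad\lambda_2=R_4 ,
\]
which are primitive and negative, of lengths $2^j=1,2,4$. Let $\sigma_j$ be the product of the slopes of $g$ along $\lambda_j$. Then $\sigma_j\le-2$: we have $\sigma_0=-2$, and $\lambda_1,\lambda_2$ contain $J_{q-1}$, of slope at least $2$ when $q\ge5$, and contain $J_1$ when $q=3$. By Lemma~\ref{lem:loop}(a) there is a fixed point $o_j$ of $g^{2^j}$ following $\lambda_j$. It is not in $P$, because $q\nmid2^j$, so it has period $2^j$ by Lemma~\ref{lem:itinerary}(a). Let $O_j$ be its orbit. The sets $P,O_0,O_1,O_2$ are pairwise disjoint, having different periods. (For $q=3$, in the coordinates of Section~\ref{sec:three}, the compositions along $J$, $KJ$, $KJ^3$ are $7-2t$, $5-2t$, $13-8t$, with fixed points $\frac73$, $\frac53$, $\frac{13}9$.)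

\medskip
\noindent\emph{The surgery.} For $\delta>0$ and $j\in M_0$ let $W_j=[o_j-\delta,o_j+\delta]$ and $V_j=[o_j-\frac\delta2,o_j+\frac\delta2]$. The seven points of $O_0\cup O_1\cup O_2$ are distinct and lie in interiors of gaps, so for small $\delta$
\begin{enumerate}
\item[(S1)] $g^i(W_j)$ lies in the interior of the $i$-th gap of $\lambda_j$ for $0\le i<2^j$;
\item[(S2)] the $W_j$ are pairwise disjoint, and $g^i(W_j)$ is disjoint from every $W_{j'}$ for $0<i<2^j$;
\item[(S3)] $W_j$ meets $O_0\cup O_1\cup O_2$ only in $o_j$.
\end{enumerate}
Let $\chi_j$ be the increasing homeomorphism of $W_j$ that fixes $o_j\pm\delta$, satisfies $\chi_j(o_j+u)=o_j+u/|\sigma_j|$ for $|u|\le\frac\delta2$, and is affine on the two remaining intervals. Define $\varphi=\varphi_\delta$ by $\varphi=g\circ\chi_j$ on $W_j$ for $j\in M_0$, and $\varphi=g$ elsewhere. Then $\varphi$ is continuous and piecewise linear; it agrees with $g$ on $P$ and on $O_0\cup O_1\cup O_2$; on each gap it is strictly monotone in the same direction as $g$ and has the same image; and $\varphi_\delta\to g$ uniformly as $\delta\to0$, since $\chi_j$ moves points by at most $2\delta$.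

Let $j\in M_0$ and $n=2^j$. By (S2), $\varphi^i=g^i\circ\chi_j$ on $W_j$ for $1\le i\le n$, and by (S1), $g^n$ is affine of slope $\sigma_j$ on $W_j$. Hence $\varphi^n(o_j+u)=o_j+\sigma_ju/|\sigma_j|=o_j-u$ for $|u|\le\frac\delta2$. So the set $\bigcup_{i<n}\varphi^i(V_j)$ is mapped into itself by $\varphi$, and by (S1) it misses $P$. Therefore
\begin{equation}\label{eq:shield}
\text{for $j\in M_0$, no iterate of $\varphi$ sends a point of $V_j$ to $0$.}
\end{equation}

The surgery creates many points of period $2^{j+1}$ that follow $\lambda_j$ for $j\in M_0$. Along the other loops nothing new appears.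

\begin{lemma}\label{lem:unique}
Let $j\in\{0,1,2\}\setminus M_0$ and $n=2^j$. For all small $\delta$, the only point $t$ that follows $\lambda_j$ under $\varphi_\delta$ and satisfies $\varphi_\delta^{2n}(t)=t$ is $o_j$.
\end{lemma}

\begin{proof}
Write $\lambda_j=G_0\cdots G_{n-1}$. On the set of $t$ with $g^i(t)\in G_{i\bmod n}$ for $0\le i<2n$, the map $g^{2n}$ coincides with one affine map of slope $\sigma_j^2\ge4$, which has a single fixed point. So the statement holds for $g$. Suppose that for some $\delta_k\to0$ there are points $t_k\ne o_j$ as in the statement; passing to a subsequence, let $t_k\to t$. By uniform convergence $\varphi_{\delta_k}^i(t_k)\to g^i(t)$ for each $i$. Since gaps are closed, $t$ follows $\lambda_j$ under $g$ and $g^{2n}(t)=t$, so $t=o_j$. Thus the $\varphi_{\delta_k}$-orbit of $t_k$, which has at most $2n$ points, tends to $O_j$, while the intervals $W_{j'}$, $j'\in M_0$, shrink to the points $o_{j'}\notin O_j$. For large $k$ this orbit avoids all $W_{j'}$, so it is an orbit of $g$, and $t_k=o_j$, a contradiction.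
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:base}]
Fix $\delta$ so small that (S1)--(S3) and Lemma~\ref{lem:unique} hold. Let $h=\varphi$ on $[0,\frac12]$, and let $h$ be affine on $[\frac12,1]$ from $h(\frac12)=p_{q-1}=0$ to $h(1)=\frac13$. Then $h\in\mathcal C$ is piecewise linear and $h([0,1])\subseteq[0,\frac12]$, so all periodic points lie in $[0,\frac12]$ and $1$ is not periodic. The point $0\in P$ has period $q$, so $q\in A_s(h)$ by (L3). By Lemma~\ref{lem:itinerary}(b), every point of period $\ell$ outside $P$ follows a loop of length $\ell$ in the graph of $P$. We note that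
\begin{equation}\label{eq:J1}
\text{a periodic orbit $O\subseteq J_1$ has period at most $2$,}
\end{equation}
because $h$ is decreasing on $J_1$, so $h^2$ is an order-preserving bijection of the finite set $O$ and hence the identity.

\emph{The first element is $q$.} Let $O$ have odd period $\ell$ with $1<\ell<q$. A concatenation of return words of odd total length contains a word of odd length, which is at least $q$. So by Lemma~\ref{lem:return}(b) the orbit follows $J_1^\ell$, contrary to \eqref{eq:J1}. Hence $q$ is the first element of both $A_s(h)$ and $A_\alpha(h)$, and by Proposition~\ref{prop:necessity}(b) each of them is $\operatorname{Sh}(q)$ with a subset of $\{1,2,4\}$ removed.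

\emph{If $j\notin M_0$, then $2^j\in A_s(h)$.} Every gap reaches $0$, because its endpoints lie in $P$. Lemma~\ref{lem:transport}, applied to the single block $P$ and the negative loop $\lambda_j$, gives $w$ with orbit in $s\alpha(0,h)$ that follows $\lambda_j$ and satisfies $h^{2\cdot2^j}(w)=w$. By Lemma~\ref{lem:unique}, $w=o_j$.

\emph{If $j\in M_0$, then $2^j\notin A_\alpha(h)$.} By \eqref{eq:shield}, $o_j\notin\alpha(0,h)$, so it suffices to show that $O_j$ is the only orbit of period $2^j$. Let $O$ be such an orbit. By Lemma~\ref{lem:return}, the loops of lengths $1,2,4$ are, up to rotation,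
\[
J_1;\qquad J_1^2,\ R_2;\qquad J_1^4,\ R_2R_2,\ R_4 .
\]
(The word $R_3$, which exists only for $q=3$, cannot be completed to length $4$, since there is no return word of length $1$.) Suppose first that a point $t\in O$ follows $\lambda_j$. As $h$ is strictly monotone on each gap and $\lambda_j$ is negative, $h^{2^j}$ reverses the order of any two distinct points that follow $\lambda_j$. Both $t$ and $o_j$ are fixed by $h^{2^j}$, so $t=o_j$ and $O=O_j$. The other loops are impossible, and here sparseness is used.
\begin{itemize}
\item $j=1$, loop $J_1^2$. A point $t\in O$ follows $\lambda_0$ and $h^2(t)=t$. Since $0\notin M_0$, Lemma~\ref{lem:unique} gives $t=o_0$, which has period $1$.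
\item $j=2$, loop $J_1^4$. This contradicts \eqref{eq:J1}.
\item $j=2$, loop $R_2R_2$. A point $t\in O$ follows $\lambda_1$ and $h^4(t)=t$. Since $1\notin M_0$, Lemma~\ref{lem:unique} gives $t=o_1$, which has period $2$.
\end{itemize}
Together with $A_s(h)\subseteq A_\alpha(h)$, these three steps prove the proposition.
\end{proof}

\subsection{First element $2^kq$}

Let $A=\operatorname{Sh}(2^kq)\setminus\{2^j:j\in M\}$ be as in (II). The set $M_0=\{j-k:j\in M,\ j\ge k\}$ is a sparse subset of $\{0,1,2\}$. Take $h$ from Proposition~\ref{prop:base} and let $f=T_{e_0}\cdots T_{e_{k-1}}h$, with $e_i=1$ exactly when $i\in M$. By \eqref{eq:iterate},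
\[
A_s(f)=A_\alpha(f)=\{2^{i+e_i}:i<k\}\cup2^k\bigl(\operatorname{Sh}(q)\setminus\{2^j:j\in M_0\}\bigr).
\]
From the definition of the order, $2^k\operatorname{Sh}(q)=\operatorname{Sh}(2^kq)\setminus\{2^i:i<k\}$, so the second set on the right is $A\setminus\{2^i:i<k\}$. By \eqref{eq:sparse} the first set contains $A\cap\{2^i:i<k\}$ and is contained in $A$. Hence $A_s(f)=A_\alpha(f)=A$. The map $f$ is piecewise linear, and $0$ has period $2^kq$ by Lemma~\ref{lem:double}(a).

Every admissible set has now been realized, with $f$ piecewise linear and $x$ of period equal to the first element whenever there is one; an infinite set of powers of $2$ has none. By (L1), $\operatorname{Per}(\overline{s\alpha(x)})$ lies between $\operatorname{Per}(s\alpha(x))$ and $\operatorname{Per}(\alpha(x))$, and part (1) applies to all three sets. This proves Theorem~\ref{thm:strong}(2), and with part (1) for $\Lambda=s\alpha(x)$ it proves Theorem~\ref{thm:main}.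

\section{Sharpness and counting}\label{sec:counting}

It remains to prove the last sentence of Theorem~\ref{thm:strong}(3) and part (4). For $s=2^kq$ and $0\le j\le k+2$ the set $\operatorname{Sh}(s)\setminus\{2^j\}$ satisfies (II) with $M=\{j\}$. By part (2) it equals $\operatorname{Per}(s\alpha(x))=\operatorname{Per}(\alpha(x))$ for some $f$ and $x$; then $s\in\operatorname{Per}(\alpha(x))$ and $2^j$ is missing.

For the count, let $a_r$ be the number of sparse subsets of a set of $r$ consecutive integers. Then $a_0=1$ and $a_1=2$, and $a_r=a_{r-1}+a_{r-2}$ for $r\ge2$, according to whether the subset omits the largest integer or contains it and so omits the next one. Hence $a_r=\operatorname{Fib}(r+2)$. An admissible set with first element $2^k$ is of type (I) with largest element $2^k$, so it is $\{2^i:i\le k,\ i\notin M\}$ for a unique sparse $M\subseteq\{0,\dots,k-1\}$; conversely, every such set satisfies (I), since for $j<k$ the exponents $j$ and $j+1$ are not both in $M$. This gives $a_k=\operatorname{Fib}(k+2)$ sets. An admissible set with first element $2^kq$, $q\ge3$ odd, is of type (II) with these parameters $k$ and $q$,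 and different sparse sets $M\subseteq\{0,\dots,k+2\}$ give different sets $A$. This gives $a_{k+3}=\operatorname{Fib}(k+5)$ sets and completes the proof of Theorem~\ref{thm:strong}.

\begin{thebibliography}{9}

\bibitem{ALM}
Alsed\`a, Llibre and Misiurewicz, \emph{Combinatorial Dynamics and Entropy in Dimension One}.

\bibitem{BC}
Block and Coppel, \emph{Dynamics in One Dimension}.

\bibitem{HR}
Jana Hant\'akov\'a and Samuel Roth, \emph{On backward attractors of interval maps}, arXiv:2007.10883 (2020).

\bibitem{Stefan}
P.~\v{S}tefan, Comm. Math. Phys. 54 (1977).

\end{thebibliography}
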